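\title{Pattern complexity of $\mathbb{Z}^d$ subshifts without aperiodic configurations}

\begin{abstract}
Let $X$ be a $\mathbb{Z}^d$ subshift in which every configuration has a nonzero period. We prove that the number of patterns of $X$ on a cube of side $n$ is at most $\exp(Cn^{d-1})$. Hence every subshift with infinite entropy of dimension $d-1$ contains an aperiodic configuration, as conjectured for $d>2$ in the work of Callard and Hellouin de Menibus. More generally, if every configuration has a period group of rank at least $r$, the bound is $\exp(Cn^{d-r})$, and the exponent is optimal. The periods need not come from a finite set. The proof replaces them by finitely many local periods, obtained from a transfinite derivative of $X$, and propagates information along them from the boundary of the cube.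
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $d\ge1$ and let $\Sigma$ be a finite alphabet. A \emph{configuration} is an element $x\in\Sigma^{\mathbb{Z}^d}$. A \emph{pattern} is an element $w\in\Sigma^A$ with $A\subset\mathbb{Z}^d$ finite, and $w$ \emph{appears} in $x$ if there is $z\in\mathbb{Z}^d$ with $x_{z+u}=w_u$ for all $u\in A$. A \emph{$\mathbb{Z}^d$ subshift} is the set $X$ of all configurations in which no pattern of a given, possibly infinite, family of forbidden patterns appears. It is \emph{of finite type} if the family can be taken finite, and \emph{sofic} if it is the image of a subshift of finite type under a letter-to-letter map. A vector $v\in\mathbb{Z}^d$ is a \emph{period} of $x$ if $x_{u+v}=x_u$ for all $u$. The periods form a subgroup $\operatorname{Per}(x)$ of $\mathbb{Z}^d$, and $x$ is \emph{aperiodic} if $\operatorname{Per}(x)=\{0\}$.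

Let $N_X(n)$ be the number of patterns on the cube $Q_n=\{0,\dots,n-1\}^d$ that appear in some configuration of $X$. For $k\ge0$, the \emph{entropy of dimension $k$} is
\[
h_k(X)=\limsup_{n\to\infty}\frac{\log N_X(n)}{n^k}.
\]
It measures, on the scale $n^k$, the information needed to specify a pattern on $Q_n$. Since $\log N_X(n)\le n^d\log|\Sigma|$, the entropy $h_d$ is always finite. The scale $n^{d-1}$ is that of the boundary of the cube, and $h_{d-1}(X)=+\infty$ says that patterns carry more information than a boundary layer of any fixed thickness can hold.

Periodicity points to exactly this scale. Suppose that all configurations of $X$ share a period $v\ne0$. Going backward from a site of $Q_n$ in steps of $v$, one reaches a site $u\in Q_n$ with $u-v\notin Q_n$, so a pattern on $Q_n$ is determined by its values at such sites. For such a $u$, some coordinate $u_i$ takes one of at most $|v_i|$ values, and therefore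
\begin{equation}\label{eq:oneperiod}
\log N_X(n)\le(|v_1|+\dots+|v_d|)\,n^{d-1}\log|\Sigma| .
\end{equation}
If every configuration has a period in a fixed finite set of nonzero vectors, adding the corresponding counts again gives $h_{d-1}(X)<+\infty$. One is led to guess that a subshift without aperiodic configurations always has finite entropy of dimension $d-1$.

The following facts are known. If $X$ is of finite type or sofic and $h_{d-1}(X)=+\infty$, then $X$ contains an aperiodic configuration. For $d=2$ the same holds for every subshift. The hypothesis cannot be weakened to a large finite value of $h_{d-1}(X)$: for $d\ge3$, repeating the configurations of a $\mathbb{Z}^{d-1}$ subshift of finite type identically along one additional coordinate gives a subshift with only periodic configurations, and its entropy of dimension $d-1$ can be arbitrarily high. The problem, posed in \cite{CH}, is to decide the following conjecture: \emph{for every $d>2$, every $\mathbb{Z}^d$ subshift $X$ with $h_{d-1}(X)=+\infty$ contains an aperiodic configuration.} We prove it.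

\begin{theorem}\label{thm:main}
Let $d\ge1$ and let $X\subseteq\Sigma^{\mathbb{Z}^d}$ be a subshift in which every configuration has a nonzero period. Then there is a constant $C$ with $\log N_X(n)\le Cn^{d-1}$ for all $n\ge1$. In particular $h_{d-1}(X)<+\infty$.
\end{theorem}

For $d>2$ the contrapositive is the conjecture. The proof makes no distinction between dimensions and uses neither finite type nor soficity. It extends to larger period groups. Recall that the \emph{rank} of a subgroup of $\mathbb{Z}^d$ is the largest number of linearly independent vectors in it.

\begin{theorem}\label{thm:rank}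
Let $1\le r\le d$ and let $X$ be a $\mathbb{Z}^d$ subshift with $\operatorname{rank}\operatorname{Per}(x)\ge r$ for all $x\in X$. Then there is a constant $C$ with $\log N_X(n)\le Cn^{d-r}$ for all $n\ge1$.

Equivalently, for $0\le k\le d-1$: if $h_k(X)=+\infty$, then some $x\in X$ has $\operatorname{rank}\operatorname{Per}(x)\le d-1-k$.
\end{theorem}

The two forms correspond under $k=d-r$, because $h_k(X)=+\infty$ holds exactly when $\log N_X(n)/n^k$ is unbounded above. Theorem~\ref{thm:main} is the case $r=1$.

The obstacle is that a subshift with only periodic configurations need not have a finite set of periods serving all of them; Section~\ref{sec:example} gives an example in $\mathbb{Z}^3$ and shows by hand why its complexity is nevertheless small. The general proof imitates that computation. A transfinite derivative measures how far a configuration is from sharing a period with its neighbors (Section~\ref{sec:height}). It yields a finite partition of $X$, each piece carrying periods that are valid for one step (Section~\ref{sec:decomp}). Walking along these local periods shows that a configuration on a finite set is determined by its values on a collar of bounded width;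 this gives Theorem~\ref{thm:main} and a version of it for arbitrary finite shapes (Section~\ref{sec:prop}). Repeating the walk inside faces of decreasing dimension gives Theorem~\ref{thm:rank} (Section~\ref{sec:rank}). Section~\ref{sec:sharp} treats sharpness and converses.

\section{Notation and standard facts}\label{sec:notation}

We write $\|u\|=\max_i|u_i|$, $B(k)=\{u\in\mathbb{Z}^d:\|u\|\le k\}$, and $\operatorname{dist}$ for the distance in this norm. Intervals $[a,b]$ are intervals of integers, $|A|$ is the cardinality of $A$, and $e_1,\dots,e_d$ is the standard basis. The shift by $z$ is $(\sigma^zx)_u=x_{z+u}$, so $\sigma^zx$ is $x$ seen from the site $z$, and $v\in\operatorname{Per}(x)$ means $\sigma^vx=x$.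

The space $\Sigma^{\mathbb{Z}^d}$ carries the product topology, which is compact and metrizable. The \emph{cylinders} $[x]_k=\{y:y|_{B(k)}=x|_{B(k)}\}$ are closed and open, there are countably many of them, and every open set containing $x$ contains some $[x]_k$. A subshift $X$ is invariant under all shifts, and it is closed, since a forbidden pattern seen in $x$ is seen in all of some $[x]_k$. Conversely, a closed shift-invariant set is a subshift: forbid the patterns that do not appear in it. By shift invariance, $N_X(n)$ is the number of restrictions $x|_{Q_n}$ with $x\in X$. The theorems are trivial for $X=\emptyset$, where $\log N_X(n)=-\infty$, so we assume $X\neq\emptyset$.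

A set $Y\subseteq X$ is \emph{$k$-local} if, for $y\in X$, membership of $y$ in $Y$ depends only on $y|_{B(k)}$. Such a set is a finite union of sets $[y]_k\cap X$, hence closed; it is $k'$-local for $k'\ge k$; and differences of $k$-local sets are $k$-local.

We use Baire's theorem in this form: if a nonempty compact metrizable space is a countable union of closed sets, one of them has nonempty interior.

\section{A subshift with infinitely many periods}\label{sec:example}

The sets of configurations with a given period $v$ are closed and in general not open, so compactness does not extract a finite subcover. It can indeed fail to exist.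

Let $d=3$ and $\Sigma=\{0,1\}$. A \emph{line} is a set $u+\mathbb{Z}e_1$ or $u+\mathbb{Z}e_2$. For $q\ge2$ let $c_q$ be the indicator function of
\[
\mathbb{Z}e_1\ \cup\ \bigcup_{a\in\mathbb{Z}}\bigl((aq,0,q)+\mathbb{Z}e_2\bigr):
\]
one line in direction $e_1$ at height $0$, and a grating of lines in direction $e_2$, spaced $q$ apart, at height $q$. Distinct lines of $c_q$ are at distance at least $q$. Let $X^\ast$ be the closure of the set of all $\sigma^zc_q$, with $z\in\mathbb{Z}^3$ and $q\ge2$. It is closed and shift-invariant.

\emph{The configurations of $X^\ast$.} Let $x=\lim_i\sigma^{z(i)}c_{q(i)}$. If $q(i)$ is unbounded, pass to a subsequence with $q(i)\to\infty$. A cube $B(k)$ meets at most one line of the $i$th configuration once $q(i)>2k$, so $x$ is $0$ or the indicator of a single line. Otherwise pass to a subsequence in which $q(i)=q$ is constant, $z(i)_1$ is constant after reduction modulo $q$, and each of $z(i)_2$, $z(i)_3$ is constant or tends to infinity in absolute value. If $|z(i)_3|\to\infty$, then $x=0$. If $z(i)_3$ is constant and $|z(i)_2|\to\infty$, then $x$ is a shift of the grating alone. If both are constant, $x$ is a shift of $c_q$. So every $x\in X^\ast$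 has one of the periods $e_1$, $e_2$, $qe_1$, and is the indicator of a union of lines at mutual distance at least $2$.

\emph{No finite set of periods suffices.} A period $v$ of $c_q$ preserves the set $\{0,q\}$ of occupied heights, so $v_3=0$; it preserves the line at height $0$, so $v_2=0$; it preserves the grating, so $q\mid v_1$. Thus $\operatorname{Per}(c_q)=\mathbb{Z}qe_1$, and a finite set of nonzero vectors misses $\operatorname{Per}(c_q)$ for large $q$. The bound \eqref{eq:oneperiod} applied to the shifts of $c_q$ has a constant that grows with $q$.

\emph{The boundary still determines the interior.} Let $A\subset\mathbb{Z}^3$ be finite and let $x,x'\in X^\ast$ agree on the collar $\{y\notin A:\operatorname{dist}(y,A)\le2\}$. We claim that they agree on $A$. Let $z\in A$ with $x_z=1$, on a line of $x$ with direction $e_i$. Let $z'$ be the last point of this line in $A$ in the direction $e_i$. Then $z'+e_i$ and $z'+2e_i$ lie in the collar, so $x'$ equals $1$ at both. Two adjacent sites cannot lie on different lines of $x'$, so $x'$ contains the whole line, and $x'_z=1$. By symmetry $x'_z=1$ implies $x_z=1$. The sites carrying $0$ now agree by exclusion.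

Three features of this argument survive in general. The global period $qe_1$ is never used: the vector along which we walk is read off a bounded window around $z$, and it is a period of the limit configuration that $x$ resembles there. The walk goes out to the boundary in $x$ and comes back in $x'$. And the sites are treated in a definite order, lines before empty space, the later class being settled with the help of the earlier one. The task is to produce, for an arbitrary $X$, finitely many classes of sites, their local periods and their order.

\section{The height of a configuration}\label{sec:height}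

Theorem~\ref{thm:main} needs one local period at each site, and Theorem~\ref{thm:rank} needs several. We treat both at once. In Sections~\ref{sec:height}--\ref{sec:prop}, $\mathcal{S}$ is a family of nonempty finite subsets of $\mathbb{Z}^d\setminus\{0\}$, necessarily countable, and $X$ is a nonempty subshift such that
\begin{equation}\label{eq:cover}
X=\bigcup_{S\in\mathcal{S}}X_S,\qquad X_S=\{x\in X:S\subseteq\operatorname{Per}(x)\}.
\end{equation}
Each $X_S$ is closed, being defined by the conditions $x_{u+v}=x_u$. For Theorem~\ref{thm:main}, $\mathcal{S}$ is the family of all singletons $\{v\}$ with $v\ne0$, and the reader may keep this case in mind.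

By Baire's theorem some $X_S$ contains an open piece of $X$. On such a piece a window of $x$ reveals a period of $x$. The union of these pieces is open but need not be all of $X$, so we remove it and repeat on the remainder, transfinitely if necessary. We recall what is needed about ordinals: every nonempty set of ordinals has a least element, so there is no infinite strictly decreasing sequence of ordinals; every ordinal is $0$, a successor $\alpha+1$, or a limit; and the set $\omega_1$ of countable ordinals is uncountable.

Define $L_\alpha\subseteq X$ for $\alpha<\omega_1$ by recursion. Put $L_0=X$. Obtain $L_{\alpha+1}$ from $L_\alpha$ by removing every $x\in L_\alpha$ for which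
\begin{equation}\label{eq:removed}
[x]_k\cap L_\alpha\subseteq X_S\quad\text{for some }k\ge0\text{ and }S\in\mathcal{S}.
\end{equation}
For a limit ordinal $\lambda$ put $L_\lambda=\bigcap_{\alpha<\lambda}L_\alpha$.

\begin{lemma}\label{lem:height}
The sets $L_\alpha$ are closed and decrease with $\alpha$. For every nonempty closed set $Y\subseteq X$ there is an ordinal $\alpha(Y)<\omega_1$ with $L_{\alpha(Y)}\cap Y\ne\emptyset$ and $L_{\alpha(Y)+1}\cap Y=\emptyset$; it is the largest $\alpha$ with $L_\alpha\cap Y\neq\emptyset$.
\end{lemma}

\begin{proof}
The sets decrease by construction. If $x$ satisfies \eqref{eq:removed}, so does every $y\in[x]_k\cap L_\alpha$, because $[y]_k=[x]_k$. Hence $L_{\alpha+1}$ is $L_\alpha$ minus a union of cylinders. Intersections of closed sets are closed, so all $L_\alpha$ are closed by induction.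

Next, $L_\alpha=\emptyset$ for some $\alpha<\omega_1$. Suppose not. Each $L_\alpha$ is a nonempty compact set and, by \eqref{eq:cover}, the countable union of the closed sets $L_\alpha\cap X_S$. Baire's theorem gives $x\in L_\alpha$ satisfying \eqref{eq:removed}, and the cylinder $C_\alpha=[x]_k$ meets $L_\alpha$ and misses $L_{\alpha+1}$. For $\alpha<\beta$, the cylinder $C_\alpha$ misses $L_\beta\subseteq L_{\alpha+1}$ while $C_\beta$ meets $L_\beta$, so $C_\alpha\neq C_\beta$. This gives uncountably many cylinders, a contradiction.

Let $\beta$ be the least ordinal with $L_\beta\cap Y=\emptyset$. Then $\beta\neq0$ since $L_0\cap Y=Y$. If $\beta$ were a limit, $L_\beta\cap Y$ would be the intersection of a decreasing family of nonempty compact sets $L_\alpha\cap Y$, $\alpha<\beta$, which is nonempty. So $\beta=\alpha+1$, and $\alpha(Y)=\alpha$ has the required properties because the $L_\alpha$ decrease.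
\end{proof}

We call $\alpha(\{x\})$ the \emph{height} of $x$. Then $\alpha(Y)$ is the maximal height on $Y$, and the points of $Y$ attaining it form the compact set $L_{\alpha(Y)}\cap Y$.

\begin{example}\label{ex:height}
Take $X=X^\ast$ from Section~\ref{sec:example} and $\mathcal{S}$ the singletons. If two lines of $x$ meet $B(k)$, $k\ge1$, then the $1$s of any $y\in[x]_k\cap X^\ast$ are not collinear, so $y$ also has two lines meeting $B(k)$; its spacing is at most $2k$, and $(2k)!\,e_1\in\operatorname{Per}(y)$. So configurations with at least two lines have height $0$. As $q\to\infty$, the configurations $c_q$, $\sigma^{qe_3}c_q$ and $\sigma^{-qe_3}c_q$ tend to the indicator of $\mathbb{Z}e_1$, the indicator of $\mathbb{Z}e_2$, and $0$. Shifting, every neighborhood of a single line or of $0$ contains shifts of $c_q$ for all large $q$, and these have no common nonzero period. So $L_1$ consists of $0$ and all single lines. Single lines are isolated in $L_1$ and have height $1$. Every neighborhood of $0$ contains lines of both directions, with period groups $\mathbb{Z}e_1$ and $\mathbb{Z}e_2$, so $L_2=\{0\}$ and $L_3=\emptyset$.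
\end{example}

\section{A finite partition with local periods}\label{sec:decomp}

The points of height $0$ are those where a window reveals a true period, but they form an open set that may require infinitely many periods, as in Example~\ref{ex:height}. Compactness is available at the other end. The points of maximal height form a compact set $F$, so finitely many windows and periods serve all of $F$. A configuration $y$ that agrees with some $x\in F$ on a slightly larger window need not have the periods of $x$, but it obeys them for one step. Removing such $y$ leaves a closed set of smaller maximal height, and we start again with a larger window. Well-foundedness of the ordinals makes the process finite.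

\begin{proposition}\label{prop:decomp}
Assume \eqref{eq:cover}. There are a partition $X=U_1\sqcup\dots\sqcup U_m$, integers $k_j\ge0$, $V_j\ge1$, $R_j=k_j+V_j$, and maps $S_j$ from $\mathcal{P}_j=\{y|_{B(k_j)}:y\in U_j\}$ to $\mathcal{S}$, for $1\le j\le m$, such that:
\begin{enumerate}
\item[(D1)] $U_j$ is $R_j$-local.
\item[(D2)] If $y\in U_j$, $p=y|_{B(k_j)}$ and $v\in S_j(p)$, then $\|v\|\le V_j$, and both $\sigma^vy$ and $\sigma^{-v}y$ lie in $U_j\cup\dots\cup U_m$ and have restriction $p$ to $B(k_j)$.
\item[(D3)] $k_l\ge R_j+V_j$ whenever $l>j$.
\end{enumerate}
\end{proposition}

\begin{proof}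
Put $Y_0=X$ and $R_0=V_0=0$. Suppose that $Y_{j-1}\subseteq X$ is nonempty and $R_{j-1}$-local, hence closed. Let $\alpha_j=\alpha(Y_{j-1})$ and $F_j=L_{\alpha_j}\cap Y_{j-1}$, a nonempty compact set disjoint from $L_{\alpha_j+1}$.

\emph{The window and the periods.} Every $x\in F_j$ satisfies \eqref{eq:removed} with $\alpha=\alpha_j$. By compactness $F_j$ is covered by finitely many cylinders $C_1,\dots,C_a$ with $C_i\cap L_{\alpha_j}\subseteq X_{S^{(i)}}$, $S^{(i)}\in\mathcal{S}$. Let $k_j$ be at least the radii of these cylinders and at least $R_{j-1}+V_{j-1}$. For each pattern $p$ of the form $x|_{B(k_j)}$ with $x\in F_j$, the cylinder $[x]_{k_j}$ depends only on $p$ and is contained in any $C_i$ containing $x$; fix such an $i$ and put $S_j(p)=S^{(i)}$. Then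
\begin{equation}\label{eq:window}
x\in F_j,\quad p=x|_{B(k_j)}\quad\Longrightarrow\quad S_j(p)\subseteq\operatorname{Per}(x).
\end{equation}
Let $V_j$ be the largest norm of a vector in one of the finitely many sets $S_j(p)$, and $R_j=k_j+V_j$.

\emph{The piece.} Put
\[
U_j=\{y\in X:\ y|_{B(R_j)}=x|_{B(R_j)}\text{ for some }x\in F_j\},\qquad Y_j=Y_{j-1}\setminus U_j .
\]
Then $U_j$ is $R_j$-local, which is (D1), and $F_j\subseteq U_j$. The restrictions to $B(k_j)$ of points of $U_j$ and of $F_j$ are the same, so $S_j$ is defined on $\mathcal{P}_j$. Since $R_j\ge k_j\ge R_{j-1}$ and $Y_{j-1}$ is $R_{j-1}$-local, $U_j\subseteq Y_{j-1}$ and $Y_j$ is $R_j$-local. If $Y_j\ne\emptyset$, continue.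

\emph{Termination.} We have $L_{\alpha_j}\cap Y_j=F_j\setminus U_j=\emptyset$, so $\alpha_{j+1}<\alpha_j$ whenever $Y_j\neq\emptyset$. A strictly decreasing sequence of ordinals is finite, so $Y_m=\emptyset$ for some $m$. Then $Y_{j-1}=U_j\sqcup\dots\sqcup U_m$ for every $j$, and $j=1$ gives the partition.

\emph{Property (D3).} By construction $k_{j+1}\ge R_j+V_j$, and $k_{i+1}\ge R_i\ge k_i$ for all $i$.

\emph{Property (D2).} Choose $x\in F_j$ agreeing with $y$ on $B(R_j)$. Then $x|_{B(k_j)}=p$, and $v\in\operatorname{Per}(x)$ by \eqref{eq:window}. For $u\in B(k_j)$ we have $u\pm v\in B(R_j)$; this is the purpose of the margin $V_j$ in $R_j$. Hence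
\[
y_{u\pm v}=x_{u\pm v}=x_u=y_u ,
\]
so $\sigma^{\pm v}y$ has restriction $p$ to $B(k_j)$. It lies in $X$ by shift invariance, and it agrees with $y\in Y_{j-1}$ on $B(k_j)\supseteq B(R_{j-1})$. As $Y_{j-1}$ is $R_{j-1}$-local, $\sigma^{\pm v}y\in Y_{j-1}=U_j\cup\dots\cup U_m$.
\end{proof}

For $x\in X$ and $z\in\mathbb{Z}^d$, the \emph{level} $\tau_x(z)$ is the index $j$ with $\sigma^zx\in U_j$. In these terms, (D1) says that the event $\tau_x(z)=j$ is visible on $z+B(R_j)$. Property (D2) says that a step of $\pm v$ from a site of level $j$ reproduces the window of radius $k_j$ and never lowers the level. Property (D3) says that the window of a higher level is large enough to contain the $R_j$-neighborhood of a site one step of level $j$ away.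

\begin{example}\label{ex:decomp}
We run the construction on $X^\ast$, writing $v$ for $\{v\}$. First $\alpha_1=2$ and $F_1=\{0\}$; take $k_1=0$ and the period $e_1$, so $V_1=R_1=1$ and $U_1=\{y:y|_{B(1)}=0\}$. Next $\alpha_2=1$ and $F_2$ is the set of single lines meeting $B(1)$; take $k_2=2$ and as period the direction of the line, so $V_2=1$, $R_2=3$, and $U_2$ consists of the $y$ that look on $B(3)$ like a single line meeting $B(1)$. A configuration in $Y_2$ has one line meeting $B(1)$ and another meeting $B(3)$, so its spacing $q$ is $2$, $3$ or $4$, and $12e_1$ is a period. Thus $\alpha_3=0$ and $F_3=Y_2$; take $k_3=4$ and the period $12e_1$. Then $U_3=Y_2$ and $m=3$. For $q\ge5$ all sites of $c_q$ have level $1$ (empty space) or $2$ (near a line). A walk along $e_1$ from $(2,0,q)$ stays at level $1$ up to $(q-2,0,q)$ and rises to level $2$ at $(q-1,0,q)$.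
\end{example}

\section{Propagation from the boundary}\label{sec:prop}

Fix the data of Proposition~\ref{prop:decomp} and put
\[
V=\max_jV_j,\qquad R=\max_j\,(R_j+V_j).
\]
These constants depend only on $X$ and $\mathcal{S}$. The next lemma is the analogue of the collar argument of Section~\ref{sec:example}. It allows the walks to be confined to a coset of a subgroup $G$; for Theorem~\ref{thm:main} one takes $G=\Pi=\mathbb{Z}^d$.

\begin{lemma}\label{lem:prop}
Let $G$ be a subgroup of $\mathbb{Z}^d$ that meets every $S\in\mathcal{S}$, let $\Pi$ be a coset of $G$, let $A\subset\Pi$ be finite, and let $E=\{y\in\Pi\setminus A:\operatorname{dist}(y,A)\le V\}$. If $x,x'\in X$ agree on $E+B(R)$, then they agree on $A$.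
\end{lemma}

Two difficulties are new. A walk along a local period of level $j$ may be stopped inside $A$ by a site of higher level. We therefore argue by downward induction on the level, so that sites of higher level are already known and serve as additional boundary. Second, we know nothing about $x'$ near the starting site, and the return walk in $x'$ might a priori be stopped where the walk in $x$ was not. The induction hypothesis is symmetric in $x$ and $x'$ in order to exclude this. Figure~\ref{fig:walk} shows the walk in $X^\ast$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]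
\fill[gray!20] (-1.4,-0.3) rectangle (1.4,4.8);
\fill[gray!20] (5.6,-0.3) rectangle (8.4,4.8);
\draw[very thick] (0,-0.3) -- (0,4.8);
\draw[very thick] (7,-0.3) -- (7,4.8);
\draw[dashed] (-2.3,0.3) rectangle (9.3,4.1);
\node at (8.9,3.7) {$A$};
\foreach \i in {2,...,6} \fill (\i,2) circle (0.08);
\node[left] at (2,2) {$z$};
\node[right] at (6,2) {$y$};
\draw[->] (2,2.4) -- (6,2.4);
\node at (3.5,2.85) {forward in $x$};
\draw[->] (5,1.6) -- (2,1.6);
\node at (3.5,1.15) {backward in $x'$};
\end{tikzpicture}
\caption{A walk in the plane of a grating with spacing $7$. The thick lines carry the symbol $1$; sites in the shaded strips have level $2$ and the others have level $1$. From $z$ the walk follows the local period $e_1$ in $x$ until it meets the site $y$ of higher level, around which $x$ and $x'$ are already known to agree, and then returns to $z$ in $x'$.}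
\label{fig:walk}
\end{figure}

\begin{proof}[Proof of Lemma~\ref{lem:prop}]
Write $\tau=\tau_x$ and $\tau'=\tau_{x'}$. For $1\le j\le m+1$ consider the statement
\begin{quote}
$(P_j)$: if $z\in A$ and $\tau(z)\ge j$ or $\tau'(z)\ge j$, then $\tau(z)=\tau'(z)$, and $x,x'$ agree on $z+B(k_{\tau(z)})$.
\end{quote}
Statement $(P_{m+1})$ is vacuous, and $(P_1)$ gives $x_z=x'_z$ for all $z\in A$. Assume $(P_{j+1})$ and let $z\in A$ satisfy the hypothesis of $(P_j)$. If $\tau(z)>j$ or $\tau'(z)>j$, the conclusion is given by $(P_{j+1})$. Otherwise one of the two levels equals $j$, and since all hypotheses are symmetric in $x$ and $x'$ we may assume $\tau(z)=j$. Let $p=(\sigma^zx)|_{B(k_j)}$, choose $v\in S_j(p)\cap G$, and put $z_s=z+sv$. All $z_s$ lie in $\Pi$.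

\emph{Forward in $x$.} Let $t\ge1$ be least such that $z_t\notin A$ or $\tau(z_t)\ne j$; it exists because $A$ is finite and $v\ne0$. For $0\le s<t$ we have $z_s\in A$ and $\tau(z_s)=j$. If $s<t$ and $\sigma^{z_s}x$ has restriction $p$ to $B(k_j)$, then (D2) applies to it with the same $v$ and shows that $\sigma^{z_{s+1}}x$ has restriction $p$ and $\tau(z_{s+1})\ge j$. By induction, $(\sigma^{z_s}x)|_{B(k_j)}=p$ for $0\le s<t$, and $\tau(z_t)\ge j$.

\emph{The turning point.} Put $y=z_t$. We claim that $x$ and $x'$ agree on $y+B(R_j+V_j)$, which contains $z_{t-1}+B(R_j)$ since $\|v\|\le V_j$. If $y\notin A$, then $y\in E$, because $y\in\Pi$, $y-v\in A$ and $\|v\|\le V$; the hypothesis gives agreement on $y+B(R)$, and $R\ge R_j+V_j$. If $y\in A$, then $\tau(y)\neq j$, so $l=\tau(y)>j$; by $(P_{j+1})$ there is agreement on $y+B(k_l)$, and $k_l\ge R_j+V_j$ by (D3).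

\emph{Backward in $x'$.} We show for $s=t-1,\dots,0$ that
\begin{equation}\label{eq:back}
\tau'(z_s)=j\quad\text{and}\quad(\sigma^{z_s}x')|_{B(k_j)}=p .
\end{equation}
For $s=t-1$, the configurations $\sigma^{z_s}x$ and $\sigma^{z_s}x'$ agree on $B(R_j)\supseteq B(k_j)$, so \eqref{eq:back} follows from (D1) and the forward step. Suppose \eqref{eq:back} holds for some $s\ge1$. The set $S_j(p)$ depends only on $j$ and $p$, so (D2) applies to $\sigma^{z_s}x'$ with the vector $v$. Its statement for $-v$ shows that $\sigma^{z_{s-1}}x'$ has restriction $p$ to $B(k_j)$ and that $\tau'(z_{s-1})\ge j$. If $\tau'(z_{s-1})>j$, then $(P_{j+1})$ at $z_{s-1}\in A$ gives $\tau(z_{s-1})=\tau'(z_{s-1})>j$, contradicting $\tau(z_{s-1})=j$. So \eqref{eq:back} holds for $s-1$.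

For $s=0$ we obtain $\tau'(z)=j=\tau(z)$, and both $\sigma^zx$ and $\sigma^zx'$ have restriction $p$ to $B(k_j)$. This is $(P_j)$.
\end{proof}

The lemma bounds the number of patterns on any finite set by the size of its boundary. For finite $A\subset\mathbb{Z}^d$ let $\partial A=\{y\notin A:\operatorname{dist}(y,A)=1\}$.

\begin{proposition}\label{prop:shapes}
Under the hypothesis of Theorem~\ref{thm:main} there is a constant $K$ such that, for every finite $A\subset\mathbb{Z}^d$, the number of patterns on $A$ that appear in $X$ is at most $|\Sigma|^{K|\partial A|}$.
\end{proposition}

\begin{proof}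
Let $\mathcal{S}$ be the family of singletons $\{v\}$, $v\neq0$, so that \eqref{eq:cover} holds, and apply Lemma~\ref{lem:prop} with $G=\Pi=\mathbb{Z}^d$. Let $y\in E$ and $z\in A$ with $\|y-z\|\le V$. Moving each coordinate of $z$ one unit toward that of $y$ at each step, we join $z$ to $y$ by a path of at most $V$ steps of norm $1$. Its first point outside $A$ lies in $\partial A$ and within distance $V$ of $y$. So $E+B(R)\subseteq H:=\partial A+B(V+R)$, and $|H|\le K|\partial A|$ with $K=|B(V+R)|$. For each pattern $w$ on $A$ appearing in $X$, shift invariance gives $x^w\in X$ with $x^w|_A=w$. By the lemma, $w\mapsto x^w|_H$ is injective.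
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Every point of $\partial Q_n$ lies in $[-1,n]^d$ and has a coordinate equal to $-1$ or $n$. Hence $|\partial Q_n|\le2d(n+2)^{d-1}\le2d\,3^{d-1}n^{d-1}$, and Proposition~\ref{prop:shapes} gives the bound with $C=2d\,3^{d-1}K\log|\Sigma|$.
\end{proof}

\begin{remark}
Closedness of $X$ is used for Baire's theorem, for the existence of a maximal height and for the finite cover of $F_j$. It cannot be dropped: the configurations with $\operatorname{rank}\operatorname{Per}(x)=d$ form a shift-invariant set in which all $|\Sigma|^{n^d}$ patterns on $Q_n$ appear, since each extends to a configuration with periods $ne_1,\dots,ne_d$. Shift invariance is what assigns a level to every site. The periodicity hypothesis enters only through \eqref{eq:cover}, which makes the derivative terminate at the empty set.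
\end{remark}

\section{Period groups of higher rank}\label{sec:rank}

One application of Lemma~\ref{lem:prop} reduces the cube to a neighborhood of its faces, which has order $n^{d-1}$ sites. To go further, we slice this neighborhood into boundedly many hyperplanes parallel to a face and propagate inside each of them, reducing to a neighborhood of the faces of codimension $2$; and so on, $r$ times. For $d=r=2$ the square is reduced to a frame, and the frame, cut into horizontal and vertical segments, is reduced to four corners of bounded size. This requires local periods parallel to prescribed coordinate subspaces, and the rank hypothesis supplies them.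

For $J\subseteq\{1,\dots,d\}$ let $G_J=\{v\in\mathbb{Z}^d:v_i=0\text{ for all }i\in J\}$. Let $\mathcal{S}_r$ be the family of finite sets $S\subset\mathbb{Z}^d\setminus\{0\}$ that meet $G_J$ for every $J$ with $|J|\le r-1$.

\begin{lemma}\label{lem:kernel}
A subgroup $\Lambda\le\mathbb{Z}^d$ of rank at least $r$ contains a member of $\mathcal{S}_r$.
\end{lemma}

\begin{proof}
Let $b_1,\dots,b_r\in\Lambda$ be linearly independent and $|J|\le r-1$. The condition that $\sum_ia_ib_i$ vanish on $J$ is a homogeneous system of fewer than $r$ linear equations with integer coefficients in $r$ unknowns. It has a nonzero rational solution, hence a nonzero integer solution, and the vector $v_J=\sum_ia_ib_i\in\Lambda\cap G_J$ is nonzero by independence. Take $S=\{v_J:|J|\le r-1\}$.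
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rank}]
By Lemma~\ref{lem:kernel}, \eqref{eq:cover} holds with $\mathcal{S}=\mathcal{S}_r$. Let $V,R$ be the constants of Section~\ref{sec:prop}. Lemma~\ref{lem:prop} applies to $G=G_J$ whenever $|J|\le r-1$. Fix $n$. For $0\le s\le r$ let $M_s=s(R+V)$, and let $T_s$ be the set of $u\in[-M_s,n-1+M_s]^d$ such that $\operatorname{dist}(u_i,\{0,n-1\})\le M_s$ for at least $s$ indices $i$. Thus $T_0=Q_n$, and $T_s$ is a neighborhood of the faces of codimension $s$.

\emph{Claim: for $1\le s\le r$, if $x,x'\in X$ agree on $T_s$, they agree on $T_{s-1}$.} Let $z\in T_{s-1}$ and $M=M_{s-1}$. Choose $J$ with $|J|=s-1\le r-1$ and $\operatorname{dist}(z_i,\{0,n-1\})\le M$ for $i\in J$. Let $\Pi=z+G_J$ and $A=\Pi\cap[-M,n-1+M]^d$, which contains $z$. Let $y\in E$, with $E$ as in Lemma~\ref{lem:prop}. Then $y_i=z_i$ for $i\in J$, and all coordinates of $y$ lie in $[-M-V,n-1+M+V]$. Since $y\in\Pi\setminus A$, some coordinate $y_{i_0}$ lies outside $[-M,n-1+M]$; we have $i_0\notin J$, and $\operatorname{dist}(y_{i_0},\{0,n-1\})\le M+V$. Now let $u\in y+B(R)$. Since $M+V+R=M_s$, all coordinates of $u$ lie in $[-M_s,n-1+M_s]$, and the $s$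 coordinates indexed by $J\cup\{i_0\}$ are within $M_s$ of $\{0,n-1\}$. So $E+B(R)\subseteq T_s$, and Lemma~\ref{lem:prop} gives $x_z=x'_z$.

Applying the claim for $s=r,\dots,1$, we see that $x|_{T_r}$ determines $x|_{Q_n}$ among $x\in X$, so $N_X(n)\le|\Sigma|^{|T_r|}$. To count $T_r$, choose $r$ indices, then one of at most $2(2M_r+1)$ values for each of them and one of $n+2M_r$ values for each other index:
\[
|T_r|\le\binom dr(4M_r+2)^r(n+2M_r)^{d-r}\le\binom dr(4M_r+2)^r(1+2M_r)^{d-r}\,n^{d-r}.
\]
Since $M_r$ does not depend on $n$, the theorem follows.
\end{proof}

The rank is used only through the condition $s-1\le r-1$: the descent stops after $r$ steps because a period vanishing on $r$ prescribed coordinates need not exist.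

\section{Sharpness and converses}\label{sec:sharp}

\emph{The exponent and the constant.} Let $|\Sigma|\ge2$, $1\le r\le d$ and $q\ge1$, and let $X$ be the subshift of all configurations with periods $qe_{d-r+1},\dots,qe_d$; for $q=1$ these are the configurations depending only on the first $d-r$ coordinates. Every $x\in X$ has $\operatorname{rank}\operatorname{Per}(x)\ge r$. For $n\ge q$ a pattern on $Q_n$ is determined by its values on $[0,n-1]^{d-r}\times[0,q-1]^r$, and these are arbitrary, so
\[
\log N_X(n)=q^r n^{d-r}\log|\Sigma|,\qquad h_{d-r}(X)=q^r\log|\Sigma| .
\]
Hence the exponent $d-r$ in Theorem~\ref{thm:rank} is optimal, and the constant $C$ is not bounded uniformly over subshifts, even for a fixed alphabet. The hypothesis $h_k(X)=+\infty$ cannot be replaced by $h_k(X)$ exceeding a fixed finite constant.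

\emph{The case $r=d$.} Here the converse holds.

\begin{proposition}\label{prop:converse}
For a $\mathbb{Z}^d$ subshift $X$, the function $N_X$ is bounded if and only if $\operatorname{rank}\operatorname{Per}(x)=d$ for every $x\in X$. In that case $X$ is finite.
\end{proposition}

\begin{proof}
If all period groups have rank $d$, Theorem~\ref{thm:rank} with $r=d$ bounds $N_X$. Conversely, let $N_X$ be bounded. Any $a$ distinct configurations of $X$ have distinct restrictions to some $B(k)$, so $a\le N_X(2k+1)$ and $|X|\le\sup_nN_X(n)<\infty$. Then for $x\in X$ and each $i$, two of the configurations $\sigma^{te_i}x$, $t\ge0$, coincide, so $\operatorname{Per}(x)$ contains a nonzero multiple of $e_i$ and has rank $d$.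
\end{proof}

For $d=1$ this says that a $\mathbb{Z}$ subshift with only periodic configurations is finite.

\emph{The case $r<d$.} The converse fails. Let $d\ge2$ and let $X$ consist of $0$ and the configurations with a single $1$ in a background of $0$s; this is the orbit closure of one such configuration, which is aperiodic. A pattern on $Q_n$ has no $1$ or exactly one, so $N_X(n)=n^d+1$ and $h_k(X)=0$ for all $k\ge1$. Thus $\log N_X(n)\le Cn^{d-r}$ for every $r$ with $1\le r\le d-1$, while $X$ contains a configuration whose period group has rank $0$.

\begin{thebibliography}{1}

\bibitem{CH}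
Antonin Callard and Benjamin Hellouin de Menibus,
\emph{The aperiodic Domino problem in higher dimension},
arXiv:2202.07377 (2022).

\end{thebibliography}
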